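\title{Repeated sums in infinite additive complements}

\begin{abstract}
Let $A$ and $B$ be infinite sets of nonnegative integers. We prove that if every sufficiently large integer has exactly one representation $a+b$ with $a\in A$, $b\in B$, then no integer has more than one. Together with the description by Fang and S\'andor of the pairs for which every nonnegative integer has exactly one representation, this answers a question from their paper: if $A+B$ contains every nonnegative integer and $(A,B)$ does not arise by splitting the digits of a mixed-radix expansion into even and odd positions, then infinitely many integers have at least two representations. The proof studies $B$ just after a long gap, where it starts afresh as a near-perfect complement of $A$, and turns this into an identity between polynomials.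
\end{abstract}

\section{The question and the results}

Let $\mathbb N_0$ be the set of nonnegative integers. For nonempty $A,B\subseteq\mathbb N_0$ and an integer $n$, let $r_{A,B}(n)$ be the number of pairs $(a,b)\in A\times B$ with $a+b=n$. Two infinite sets $A,B\subseteq\mathbb N_0$ are \emph{infinite additive complements} if $A+B=\mathbb N_0$, that is, if $r_{A,B}(n)\ge1$ for all $n\in\mathbb N_0$.

The most economical complements are those with $r_{A,B}(n)=1$ for all $n$, and they are easy to construct. Fix integers $m_1,m_2,\dots\ge2$. Repeated division with remainder shows that every $n\in\mathbb N_0$ has exactly one expansion $n=\sum_{j\ge0}\epsilon_j\,m_1\cdots m_j$ with $0\le\epsilon_j\le m_{j+1}-1$ and only finitely many $\epsilon_j\ne0$ (for $j=0$ the product is empty and equals $1$). Give the digits in even positions to one set and the digits in odd positions to the other: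
\begin{equation}\label{eq:star}
\begin{aligned}
A&=\Big\{\sum_{i\ge0}\epsilon_{2i}\,m_1\cdots m_{2i}\ :\ 0\le\epsilon_{2i}\le m_{2i+1}-1\Big\},\\
B&=\Big\{\sum_{i\ge1}\epsilon_{2i-1}\,m_1\cdots m_{2i-1}\ :\ 0\le\epsilon_{2i-1}\le m_{2i}-1\Big\},
\end{aligned}
\end{equation}
with finitely many nonzero digits in each sum. We call $(A,B)$ a \emph{mixed-radix pair} if, for some $m_1,m_2,\dots\ge2$, it is given by \eqref{eq:star} or by \eqref{eq:star} with the roles of $A$ and $B$ interchanged. There are no other perfect pairs.

\begin{theorem}[Fang and S\'andor]\label{thm:FS}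
Let $A,B\subseteq\mathbb N_0$ be infinite. Then $r_{A,B}(n)=1$ for every $n\in\mathbb N_0$ if and only if $(A,B)$ is a mixed-radix pair.
\end{theorem}

So complements that are not mixed-radix pairs represent some integer twice. The following question, from the paper \cite{FS} of Fang and S\'andor, asks whether this defect can stay finite: \emph{if $A$ and $B$ are infinite additive complements and $(A,B)$ is not a mixed-radix pair, is $r_{A,B}(n)\ge2$ for infinitely many positive integers $n$?}

The simplest attempt at a counterexample fails: if we adjoin one new element $b$ to the set $B$ of a mixed-radix pair, then every $a+b$ with $a\in A$ gets a second representation, and $A$ is infinite. This suggests the answer yes. It proves nothing, since a pair with finitely many exceptional $n$ could be built in a different way, and Example~\ref{ex:missing} shows that such pairs exist when the exceptions are integers with no representation. Exceptions of the other sign are impossible.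

\begin{theorem}\label{thm:main}
Let $A,B$ be infinite additive complements such that $(A,B)$ is not a mixed-radix pair. Then $r_{A,B}(n)\ge2$ for infinitely many positive integers $n$.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $A,B\subseteq\mathbb N_0$ be infinite and suppose that $r_{A,B}(n)=1$ for all sufficiently large $n$. Then $r_{A,B}(n)\le1$ for all $n$. Equivalently: if $A,B$ are infinite and $A+B$ contains all sufficiently large integers, then $r_{A,B}(n)\ge2$ holds for no $n$ or for infinitely many $n$.
\end{theorem}

Theorem~\ref{thm:main} follows from Theorems~\ref{thm:strong} and~\ref{thm:FS}, but it also has a direct proof that avoids the last step needed for Theorem~\ref{thm:strong}; we give that proof in Section~\ref{sec:limits}. For complements, the number of pairs with $a+b\le x$ is at least $\lfloor x\rfloor+1$, with equality for mixed-radix pairs. For all other complements the surplus is unbounded.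

\begin{corollary}\label{cor:count}
If $A,B$ are infinite additive complements and $(A,B)$ is not a mixed-radix pair, then $\#\{(a,b)\in A\times B:a+b\le x\}-x\to\infty$ as $x\to\infty$. Hence $|A\cap[0,x]|\cdot|B\cap[0,x]|-x\to\infty$.
\end{corollary}

\section{Examples and the idea of the proof}\label{sec:idea}

\subsection{Sharpness}

\begin{example}[both sets must be infinite]\label{ex:finite}
Let $A=\{0,2\}$ and $B=\{0\}\cup(\{1,2\}+4\mathbb N_0)=\{0,1,2,5,6,9,10,\dots\}$. The sums $\{0,2\}+(\{1,2\}+4\mathbb N_0)=\{1,2,3,4\}+4\mathbb N_0$ give each $n\ge1$ exactly once, and the element $0\in B$ adds the sums $0$ and $2$. So $A+B=\mathbb N_0$, $r_{A,B}(2)=2$, and $r_{A,B}(n)=1$ for $n\ne2$.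
\end{example}

\begin{example}[a missing integer]\label{ex:missing}
Let $(A_1,B_1)$ be a mixed-radix pair, $A=\{0,3\}+4A_1$ and $B=\{0,2\}+4B_1$. The four sums in $\{0,3\}+\{0,2\}$ are $0,2,3,5$, which are distinct modulo $4$, and $r_{A_1,B_1}\equiv1$ on $\mathbb N_0$. Hence each $n\in\{0,2,3,5\}+4\mathbb N_0=\mathbb N_0\setminus\{1\}$ has exactly one representation, and $1$ has none. So the conclusion $r_{A,B}\le1$ of Theorem~\ref{thm:strong} cannot be replaced by $r_{A,B}=1$. Also, in Theorem~\ref{thm:main} the hypothesis that $A+B$ contains all nonnegative integers cannot be weakened to all but one: $(A,B)$ is not a mixed-radix pair, and no integer is represented twice.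
\end{example}

A proof must therefore distinguish a finite surplus of representations, which is impossible, from a finite deficit, which is possible.

\subsection{Starting afresh after a gap}

Let $0\in B$. For $n\in B$, $n\ge1$, let $n^-$ be the largest element of $B$ below $n$ and put
\begin{gather*}
g(n)=n-n^-,\qquad G_n=B\cap[0,n),\qquad B_n=\{b-n: b\in B,\ b\ge n\},\\
T_n=\{t\ge0: n+t\in A+G_n\}.
\end{gather*}
Thus $g(n)\le n$ is the gap before $n$, the set $B_n\ni0$ is $B$ as seen from $n$, and $T_n$ records the integers $n+t$ with a representation whose $B$-summand lies before the gap; we say that such a representation \emph{crosses} the gap. If $n+t$ has exactly one representation, its $B$-summand is either below $n$ or of the form $n+s$ with $s\in B_n$, so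
\begin{equation}\label{eq:split}
\mathbf 1_{T_n}(t)+r_{A,B_n}(t)=1\qquad\text{whenever } t\ge0 \text{ and } r_{A,B}(n+t)=1 .
\end{equation}

Take all $m_i=2$ in \eqref{eq:star}, so that $A=\{0,1,4,5,16,\dots\}$ and $B=\{0,2,8,10,32,34,40,42,128,\dots\}$. Let $n=2^{2k+1}$ with $k\ge1$. Then $n^-=2+8+\dots+2^{2k-1}<n/3$, so a long gap precedes $n$. For $0\le t<n$ the binary digit of $n+t$ at $2^{2k+1}$ is $1$ and goes to the $B$-summand, so $T_n\cap[0,n)=\emptyset$: nothing crosses the gap for a long time, and on $[0,n)$ the set $B_n$ is by itself a perfect complement of $A$. In Example~\ref{ex:missing} one crossing survives. An element $n\in B$ with $g(n)>2$ has the form $n=4n_1$, and $n+1=(3+4a_1)+(2+4b_1)$ with $a_1+b_1=n_1-1$ and $2+4b_1<n$; so $1\in T_n$. The general fact, Proposition~\ref{prop:crossing}, is that after a long gap the crossings are confined to a bounded initial interval for a long time.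

\subsection{Power series and limits of sets}

For $S\subseteq\mathbb N_0$ let $f_S=\sum_{s\in S}x^s\in\mathbb Z[[x]]$, so that $f_Af_B=\sum_nr_{A,B}(n)x^n$. We use three facts about formal power series: $\mathbb Z[[x]]$ has no zero divisors; a series with constant term $1$ is invertible; and the coefficient of $x^j$ in a product depends only on the coefficients of $x^0,\dots,x^j$ in the factors. Sets $S_k\subseteq\mathbb N_0$ \emph{converge} to $S$, written $S_k\to S$, if for every $j$ we have $S_k\cap[0,j]=S\cap[0,j]$ for all large $k$. By the diagonal argument every sequence of sets has a convergent subsequence. By the third fact, if $S_k\to S$ and $\varphi\in\mathbb Z[[x]]$, then each coefficient of $\varphi f_{S_k}$ equals the corresponding coefficient of $\varphi f_S$ for all large $k$.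

\subsection{The smallest case}\label{sec:model}

Suppose that $A,B$ are infinite, $r_{A,B}(1)=2$, and $r_{A,B}(n)=1$ for all other $n\ge0$. (With a finite set this pattern occurs: take $A=\{0,1,3,5,7,\dots\}$, $B=\{0,1\}$.) Then
\[
(1-x)f_Af_B=1+(1-x)x=1+x-x^2 .
\]
Assume what the binary example suggests: $B$ has arbitrarily long gaps, and there are $n_k\in B$, $n_k\to\infty$, with $T_{n_k}\cap[0,k]=\emptyset$. Pass to a subsequence along which $B_{n_k}\to C$. By \eqref{eq:split}, $r_{A,C}\equiv1$, that is, $(1-x)f_Af_C=1$. Multiplying the first identity by $f_C$ gives $(1+x-x^2)f_C=f_B$. With $c_j=\mathbf 1_C(j)$ this reads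
\[
c_j+c_{j-1}-c_{j-2}=\mathbf 1_B(j).
\]
Take $w\in B$ with $g(w)\ge4$ and put $v=w^-$. For $j=v+1,v+2,v+3$ we have $c_j=c_{j-2}-c_{j-1}$. The starting pair $(c_{v-1},c_v)=(0,1)$ produces $-1$; the pair $(1,0)$ produces $1,-1$; the pair $(1,1)$ produces $0,1,-1$. Since $c_j\in\{0,1\}$, the pair is $(0,0)$. But then the equation at $j=v$ reads $-c_{v-2}=1$, which is impossible.

The last line is a comparison of leading coefficients. The set $C$ inherits the gap of $B$, so the identity of power series can be cut at the gap and becomes the polynomial identity $(1+x-x^2)f_{C\cap[0,w)}=f_{B\cap[0,w)}$, whose left side has leading coefficient $-1$. A deficit at $n=1$ instead of a surplus would have given the factor $1-x+x^2$, with the harmless sign.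

The general proof follows this pattern. Sections~\ref{sec:facts} and~\ref{sec:crossing} prove the assumption made above, up to a bounded set of crossings; this is the main work. Section~\ref{sec:limits} passes to the limit, cuts at a gap, and proves Theorem~\ref{thm:main}. For Theorem~\ref{thm:strong}, where surplus and deficit may be mixed, the leading coefficient sees only the last exceptional $n$; Section~\ref{sec:semigroup} replaces it by iterating the passage from $B$ to $C$.

\section{Standing assumptions and first consequences}\label{sec:facts}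

In Sections~\ref{sec:facts}--\ref{sec:semigroup}, except where a theorem is being deduced, $A,B\subseteq\mathbb N_0$ are infinite, $0\in A\cap B$, and $r(n):=r_{A,B}(n)=1$ for all $n\ge N$, where $N\ge1$ is fixed. Nothing is assumed about $r(n)$ for $n<N$. The letters $a,a'$ denote elements of $A$ and $b,b',b''$ elements of $B$. Put $A(y)=|A\cap[0,y]|$, $B(y)=|B\cap[0,y]|$, $z^+=\max(z,0)$, and
\[
e=\sum_{n\ge0}(r(n)-1)^+,\qquad \kappa=\#\{n\ge0:r(n)=0\},
\]
the total surplus and the total deficit, both finite. Then $\sum_{n\le y}r(n)\le y+1+e$ for $y\ge0$. We refer to uniqueness of representations in the form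
\begin{equation}\label{eq:U}
a+b=a'+b'\ge N\quad\Longrightarrow\quad a=a',\ b=b'. 
\end{equation}
Unique sums force unique differences, because $a-b=a'-b'$ is the same equation as $a+b'=a'+b$. Let $\delta(m)=\#\{(a,b)\in A\times B:a-b=m\}$ for $m\in\mathbb Z$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $B(y)/y\to0$ as $y\to\infty$. In particular the gaps $g(n)$, $n\in B$, are unbounded.
\item[(b)] $A(y)B(y)\le 2y+1+e$ for $y\ge0$.
\item[(c)] $\delta(m)$ is finite for all $m$, and $\delta(m)\le1$ for $|m|\ge N$. Hence $\rho:=\sum_m(\delta(m)-1)^+$ is finite, and for every $y\ge0$ there is $X(y)$ such that $|a-b|\le y$ implies $a,b<X(y)$.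
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $a_1<\dots<a_k$ in $A$. The $kB(y)$ pairs $(a_i,b)$ with $b\le y$ have sum at most $y+a_k$, so $kB(y)\le y+a_k+1+e$ and $\limsup B(y)/y\le1/k$. Since $A$ is infinite, $k$ is arbitrary. If all gaps were at most $\gamma$, we would have $B(y)\ge y/\gamma$.

(b) The pairs $(a,b)$ with $a,b\le y$ have sum at most $2y$.

(c) Let $(a,b)\ne(a',b')$ with $a-b=a'-b'=m$. Then $a\ne a'$ and $a+b'=a'+b$, so this number is less than $N$ by \eqref{eq:U}, and $a,b,a',b'<N$. Thus $\delta(m)\ge2$ forces $|m|<N$ and $\delta(m)\le N$. Finally, only finitely many pairs have $|a-b|\le y$.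
\end{proof}

We fix the constants $\lambda=1+\rho+\kappa N$ and $D=2+\lambda$. They depend on $A$ and $B$ only, as do all constants below.

\section{Representations that cross a long gap}\label{sec:crossing}

The estimates of this section come from one double count. Let $n\in B$, $n\ge1$, let $G=G_n$, and let $\delta_G(m)=\#\{(a,b)\in A\times G:a-b=m\}\le\delta(m)$. For every integer $t<g(n)$, positive or negative,
\begin{equation}\label{eq:double}
\sum_{b\in G}\delta_G(t-b)=\sum_{b'\in G}r(t+b').
\end{equation}
Indeed, both sides count the triples $(a,b,b')\in A\times G\times G$ with $a+b=t+b'$. Grouping by $b$ and writing the equation as $a-b'=t-b$ gives the left side. Grouping by $b'$ gives the right side, because $t+b'\le t+n^-<n$, so every representation of $t+b'$ has its $B$-summand in $G$. This is the only way in which the gap enters: the translate $G+t$ stays below $n$.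

For $0\le t<g(n)$ almost all terms on the right equal $1$, and almost all terms on the left are at most $1$. So almost all terms on the left equal $1$: nearly every $t-b$ is a difference in $A-G$. A crossing representation, on the other hand, exhibits some $t-b$ as a difference $a-b''$ with $b''\ge n$, and differences are unique. Hence crossings are rare.

\begin{lemma}\label{lem:pairs}
Let $n\in B$, $n\ge N$, and let $y$ be an integer with $0\le y<g(n)$. Then
\[
\#\{(s,\tau)\in B_n\times T_n:0\le\tau-s\le y\}\le\lambda B(y+N).
\]
\end{lemma}

\begin{proof}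
Let $G=G_n$ and $O_t=\{b\in G:\delta_G(t-b)=0\}$ for $0\le t\le y$.

\emph{Step 1: $\sum_{t=0}^y|O_t|\le\lambda B(y+N)$.} Subtracting $|G|$ from both sides of \eqref{eq:double} gives
\[
\sum_{b\in G}(\delta_G(t-b)-1)^+-|O_t|=\sum_{b'\in G}(r(t+b')-1).
\]
The numbers $t+b'$ are distinct and nonnegative, so the right side is at least $-\kappa$, and it is $0$ if $t\ge N$. Hence $|O_t|\le\sum_{b\in B}(\delta(t-b)-1)^++\kappa\mathbf 1_{t<N}$. Sum over $t$ and group the terms by $m=t-b$. Only $|m|<N$ contributes, and such an $m$ occurs for at most $B(y+N)$ values of $t$, since $b=t-m\le y+N$. The total is at most $\rho B(y+N)+\kappa N\le\lambda B(y+N)$, because $B(y+N)\ge1$.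

\emph{Step 2: for each $t$, the pairs with $\tau-s=t$ inject into $O_t$.} Let $(s,\tau)$ be such a pair and let $n+\tau=a+b$ be the unique representation; then $b\in G$ because $\tau\in T_n$. We have $n+s\in B$ and
\[
a-(n+s)=t-b .
\]
If $b\notin O_t$, then $t-b=a'-b'$ with $b'\in G$, so $a+b'=a'+(n+s)\ge N$ with $b'<n+s$, contrary to \eqref{eq:U}. So $b\in O_t$. If a second pair $(s_1,\tau_1)$ with $\tau_1-s_1=t$ gives the same $b$, with $n+\tau_1=a_1+b$, then $a_1-(n+s_1)=t-b=a-(n+s)$. So $a+(n+s_1)=a_1+(n+s)\ge N$, and \eqref{eq:U} gives $s_1=s$, hence $\tau_1=\tau$.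
\end{proof}

The bound is in terms of $B(y+N)$, and we shall need to compare it with $B(h)$ for $h$ a fixed fraction of $y$. Identity \eqref{eq:double} with negative $t$ shows that $B$ is nowhere much denser than at the origin, which gives a doubling bound.

\begin{lemma}\label{lem:doubling}
Any $l\ge1$ consecutive integers contain at most $B(l-1)+\lambda$ elements of $B$. Hence $B(2y)\le DB(y)$ for all integers $y\ge1$.
\end{lemma}

\begin{proof}
If the given integers contain an element of $B$, let $v$ be the largest one; all the others lie in $(v-l,v]$. Let $n$ be the element of $B$ following $v$, so $G=G_n=B\cap[0,v]$, and apply \eqref{eq:double} with $t=-l$. On the right, at least $|G|-B(l-1)$ elements $b'$ satisfy $b'-l\ge0$, and $r(b'-l)=0$ for at most $\kappa$ of them; so the right side is at least $|G|-B(l-1)-\kappa$. On the left, every difference in $A-G$ is at least $-v$, so $\delta_G(-l-b)=0$ for $b>v-l$. The remaining terms have distinct arguments $-l-b$, so they sum to at most $|G|-|G\cap(v-l,v]|+\rho$. Therefore $|G\cap(v-l,v]|\le B(l-1)+\rho+\kappa\le B(l-1)+\lambda$. With the integers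 $y+1,\dots,2y$ we get $B(2y)\le B(y)+B(y-1)+\lambda\le DB(y)$.
\end{proof}

Since few integers after a long gap are covered by crossings, most of them must be covered by $A+B_n$. So $B$ cannot remain sparse after a long gap: it is about as dense there as at the origin.

\begin{lemma}\label{lem:dense}
There is $y_0\ge1$ such that for all integers $y\ge y_0$ and all $n\in B$ with $n\ge N$ and $g(n)>y$ we have $|B\cap[n,n+y]|\ge B(y)/6$.
\end{lemma}

\begin{proof}
By \eqref{eq:split}, each integer $t\in[0,y]$ lies in $T_n$ or is a sum $a+s$ with $a\in A\cap[0,y]$, $s\in B_n\cap[0,y]$. So $y+1\le|T_n\cap[0,y]|+A(y)\,|B_n\cap[0,y]|$. The pairs with $s=0$ in Lemma~\ref{lem:pairs} give $|T_n\cap[0,y]|\le\lambda B(y+N)$. By Lemma~\ref{lem:basic}(a) there is $y_0\ge1+e$ with $\lambda B(y+N)\le y/2$ for $y\ge y_0$. For such $y$, Lemma~\ref{lem:basic}(b) gives $A(y)B(y)\le3y$, so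
\[
|B_n\cap[0,y]|\ge\frac{y}{2A(y)}\ge\frac{B(y)}6 .\qedhere
\]
\end{proof}

So far $|T_n\cap[0,y]|$ is bounded by a multiple of $B(y+N)$, which is small compared with $y$ but unbounded. For the algebra we need a bound that does not depend on $y$, since the limit of $T_n$ must have a polynomial as generating function. The improvement comes from playing the last lemmas against each other. If $n+\tau=a+b$ crosses the gap, then so does $a+b''$ for every $b''\in B$ near $b$. Each such crossing can be paired with each of the many small elements of $B_n$, so Lemma~\ref{lem:pairs} allows only boundedly many $b''$ within distance $\tau/2$ of $b$. Then $B$ has a gap of length proportional to $\tau$ near $b$, and Lemma~\ref{lem:dense} puts many elements of $B$ right after it.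

\begin{proposition}\label{prop:crossing}
There is an integer $K\ge1$ with the following property. For every integer $y\ge1$ there is $\gamma(y)$ such that $T_n\cap(K,y]=\emptyset$ for all $n\in B$ with $g(n)\ge\gamma(y)$.
\end{proposition}

\begin{proof}
Let $M=6\lambda D^2\ge1$. Since $B$ is infinite, there is an integer $K\ge1$ such that every integer $\tau>K$ satisfies
\[
\tau\ge2N+4,\qquad z:=\lfloor\tau/(2M)\rfloor\ge y_0,\qquad B(z)>6M .
\]
Then also $h:=\lfloor\tau/2\rfloor\ge z\ge y_0$. Let $\gamma(y)=\max(N,X(y),2y+1)$ and $g(n)\ge\gamma(y)$; recall that $n\ge g(n)$. Suppose that $\tau\in T_n$ and $K<\tau\le y$, say $n+\tau=a+b$ with $b\le n^-$. Let $I=[b-\tau/2,\,b+\tau/2]$ and $q=|B\cap I|$.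

\emph{Step 1: $I\subseteq[N,\infty)$.} This is needed to apply Lemma~\ref{lem:dense} inside $I$. If $b<\tau/2+N$, then $a-n=\tau-b$ satisfies $0<\tau/2-N<a-n\le y$. As $n\in B$, Lemma~\ref{lem:basic}(c) gives $n<X(y)$, which is false.

\emph{Step 2: $q\le M$.} Let $b''\in B\cap I$. Then $b''\le n^-+y/2<n$ and $a+b''=n+\tau''$ with $\tau''=\tau+b''-b\in[\tau/2,3\tau/2]$, so $\tau''\in T_n$. For $s\in B_n\cap[0,h]$ we have $0\le\tau''-s\le\lfloor3\tau/2\rfloor<g(n)$. Distinct $(s,b'')$ give distinct pairs $(s,\tau'')$, so Lemma~\ref{lem:pairs} gives
\[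
q\,|B_n\cap[0,h]|\le\lambda B(\lfloor3\tau/2\rfloor+N)\le\lambda B(4h)\le\lambda D^2B(h).
\]
Here $3\tau/2+N\le2\tau-2\le4h$ because $\tau\ge2N+4$ and $h\ge(\tau-1)/2$, and the last inequality is Lemma~\ref{lem:doubling} applied twice. Since $h\ge y_0$ and $g(n)>h$, Lemma~\ref{lem:dense} gives $|B_n\cap[0,h]|\ge B(h)/6$. Hence $q\le6\lambda D^2=M$.

\emph{Step 3: $q>M$.} Let $b=b_1>b_2>\dots>b_k$ be the elements of $B$ in $[b-\tau/2,b]$. Then $1\le k\le M$ by Step~2, and $b_i\ge N\ge1$ by Step~1. We have $g(b_1)+\dots+g(b_k)=b-b_k^->\tau/2$, because $b_k^-<b-\tau/2$. So $g(b_i)>\tau/(2M)\ge z$ for some $i$, and Lemma~\ref{lem:dense} gives $|B\cap[b_i,b_i+z]|\ge B(z)/6>M$. Since $b_i\le b$ and $z\le\tau/2$, the interval $[b_i,b_i+z]$ lies in $I$. Thus $q>M$, contradicting Step~2.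
\end{proof}

\section{Limit sets and a polynomial identity}\label{sec:limits}

Encode the exceptions of $r$ in the polynomials
\[
P=\sum_{n<N}(r(n)-1)x^n,\qquad Q=1+(1-x)P=\sum_{i=0}^Nq_ix^i .
\]
Then $f_Af_B=1/(1-x)+P$, so $(1-x)f_Af_B=Q$. Two values of $Q$ will be used: $q_0=Q(0)=r(0)=1$, because $0\in A\cap B$, and $Q(1)=1$.

\begin{definition}
A set $C\subseteq\mathbb N_0$ is a \emph{limit set} if there are $n_k\in B$ with $g(n_k)\to\infty$ and $B_{n_k}\to C$. The family of limit sets is denoted by $\mathcal L$.
\end{definition}

By Lemma~\ref{lem:basic}(a) and the diagonal argument, $\mathcal L\ne\emptyset$. Every limit set contains $0$.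

\begin{proposition}\label{prop:limit}
For each $C\in\mathcal L$ there is a set $T\subseteq\{1,\dots,K\}$ such that the polynomial $U=1-(1-x)f_T$ satisfies
\[
(1-x)f_Af_C=U,\qquad Qf_C=Uf_B .
\]
\end{proposition}

\begin{proof}
Let $B_{n_k}\to C$ with $g(n_k)\to\infty$, and fix $j\ge0$. For large $k$ we have $n_k\ge N$, so \eqref{eq:split} gives $\mathbf 1_{T_{n_k}}(j)=1-r_{A,B_{n_k}}(j)$, and this equals $1-r_{A,C}(j)$ for large $k$. So $T_{n_k}$ converges to a set $T$ with $f_T+f_Af_C=1/(1-x)$, which is the first identity. Since $0\in A\cap C$ we have $0\notin T$. If $j>K$, Proposition~\ref{prop:crossing} with $y=j$ gives $j\notin T_{n_k}$ once $g(n_k)\ge\gamma(j)$, so $j\notin T$. Finally $(1-x)f_A\cdot Qf_C=QU=(1-x)f_A\cdot Uf_B$, and we cancel the nonzero factor $(1-x)f_A$.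
\end{proof}

Note that $U(0)=1$, $\deg U\le K+1$, and $U$ has leading coefficient $1$: either $T=\emptyset$ and $U=1$, or the top term of $U=1-f_T+xf_T$ is $x^{1+\max T}$.

The identity $Qf_C=Uf_B$ relates infinite series, which have no leading coefficient. To cut it at a gap of $B$ we need $C$ to have essentially the same gap. Inside the gap the indicator of $C$ satisfies a linear recurrence with values in $\{0,1\}$, so its state must recur. In Section~\ref{sec:model} we excluded nonzero solutions by inspection; in general, summing the recurrence over one cycle multiplies the number of ones in the cycle by $Q(1)=1$ and gives $0$.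

\begin{proposition}\label{prop:cut}
Let $L=K+1+2^N$ and $\ell_0=L+N+1$. Let $C\in\mathcal L$, with $U$ as in Proposition~\ref{prop:limit}, and let $w\in B$ with $g(w)\ge\ell_0$. Then
\begin{enumerate}
\item[(a)] $C\cap(w^-+L,\,w)=\emptyset$;
\item[(b)] $Qf_{C\cap[0,w)}=Uf_{B\cap[0,w)}$;
\item[(c)] $w\in C$, and $C_w=\{j-w:j\in C,\ j\ge w\}$ satisfies $Qf_{C_w}=Uf_{B_w}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Put $v=w^-$ and $c_j=\mathbf 1_C(j)$ for $j\in\mathbb Z$. Since $\deg U\le K+1$ and $B$ has no element in $(v,w)$, the coefficient of $x^j$ in $Uf_B$ vanishes for $v+K+2\le j\le w-1$. By Proposition~\ref{prop:limit},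
\begin{equation}\label{eq:rec}
\sum_{i=0}^Nq_ic_{j-i}=0\qquad(v+K+2\le j\le w-1).
\end{equation}
Consider the states $\sigma_j=(c_{j-N+1},\dots,c_j)\in\{0,1\}^N$ for the $2^N+1$ indices $j=v+K+1,\dots,v+L$. Two of them coincide, say $\sigma_{j_1}=\sigma_{j_2}$ with $j_1<j_2$. All $j\in(j_1,j_2]$ lie in the range of \eqref{eq:rec}, since $v+L<w$. Summing \eqref{eq:rec} over these $j$ gives $\sum_{i=0}^Nq_is_i=0$, where $s_i=\sum_{j_1<j\le j_2}c_{j-i}$. For $0\le i\le N-1$ we have $s_i-s_{i+1}=c_{j_2-i}-c_{j_1-i}=0$, because $\sigma_{j_1}=\sigma_{j_2}$. So all $s_i$ are equal, and $0=Q(1)s_0=s_0$. Each $s_i$ is a sum of nonnegative terms including $c_{j_2-i}$, so $\sigma_{j_2}=0$. Since $q_0=1$, the recurrence \eqref{eq:rec} now gives $c_j=0$ successively for $j_2<j\le w-1$, and $j_2\le v+L$.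

(b) Modulo $x^w$, the identity $Qf_C=Uf_B$ says that the two sides of (b) agree. By (a) the left side has degree at most $N+v+L<w$, and the right side has degree at most $K+1+v<w$. So they are equal.

(c) Subtract (b) from $Qf_C=Uf_B$ and divide by $x^w$ to get $Qf_{C_w}=Uf_{B_w}$. The constant term on the right is $1$ and $Q(0)=1$, so $0\in C_w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $r(n)=r_{A,B}(n)\ge2$ for only finitely many $n$. Since $r(n)\ge1$ for all $n\ge0$, we have $0\in A\cap B$ and $r(n)=1$ for all $n\ge N$, for some $N\ge1$; so the standing assumptions hold. By Theorem~\ref{thm:FS}, $r\not\equiv1$. Hence $P\ne0$, and $P$ has nonnegative coefficients, so its leading coefficient $p$ is positive. The leading coefficient of $Q=1+P-xP$ is $-p$. Take $C\in\mathcal L$ and $w\in B$ with $g(w)\ge\ell_0$. In Proposition~\ref{prop:cut}(b) the polynomials $f_{C\cap[0,w)}$ and $f_{B\cap[0,w)}$ are nonzero (they have constant term $1$) and have leading coefficient $1$, and so does $U$. Comparing leading coefficients gives $-p=1$, a contradiction.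
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
For $x\ge0$,
\[
\#\{(a,b):a+b\le x\}=\lfloor x\rfloor+1+\sum_{0\le n\le x}(r_{A,B}(n)-1).
\]
All terms of the sum are nonnegative, and infinitely many are at least $1$ by Theorem~\ref{thm:main}; also $\lfloor x\rfloor+1>x$. This proves the first claim. The second follows because a pair with $a+b\le x$ has $a,b\in[0,x]$.
\end{proof}

\section{Composing limit sets}\label{sec:semigroup}

Without the hypothesis $r\ge1$, the comparison of leading coefficients shows only that the largest $n$ with $r(n)\ne1$, if there is one, has $r(n)=0$. To reach all coefficients of $P$ we determine the limit sets completely. For $C\in\mathcal L$ put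
\[
\theta_C=f_C/f_B=U/Q\in1+x\mathbb Z[[x]],\qquad S=\{\theta_C:C\in\mathcal L\}.
\]
The set $S$ is nonempty, and it is finite because $U$ is determined by a subset $T$ of $\{1,\dots,K\}$. This is where the uniform bound $K$ pays off a second time. Proposition~\ref{prop:cut} says that $C$ has long gaps where $B$ has them, and that the view of $C$ after such a gap is $\theta_C$ times the view of $B$. But long initial pieces of $C$ occur in $B$, so the views of $C$ after long gaps are again approximated by views of $B$.

\begin{lemma}\label{lem:closed}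
$S$ is closed under multiplication.
\end{lemma}

\begin{proof}
Let $C,C'\in\mathcal L$, say $B_{w_i}\to C$ and $B_{n_k}\to C'$ with $g(w_i)\to\infty$ and $g(n_k)\to\infty$. Discarding finitely many $k$, assume $g(n_k)\ge\ell_0$. Proposition~\ref{prop:cut}, applied to $C$ with $w=n_k$, gives $n_k\in C$, $C\cap(n_k^-+L,n_k)=\emptyset$, and $f_{C_{n_k}}=\theta_Cf_{B_{n_k}}$. Each coefficient of $\theta_Cf_{B_{n_k}}$ equals, for large $k$, the corresponding coefficient of $\theta_Cf_{C'}=\theta_C\theta_{C'}f_B$. So the sets $C_{n_k}$ converge to a set $C''$ with $f_{C''}=\theta_C\theta_{C'}f_B$, and it remains to show that $C''\in\mathcal L$.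

For each $k$ choose $i=i(k)$ with $B_{w_i}\cap[0,n_k+k]=C\cap[0,n_k+k]$, and put $p_k=w_i+n_k$. Then $n_k\in B_{w_i}$, so $p_k\in B$. The set $B_{w_i}$ has no element in $(n_k^-+L,n_k)$, so $g(p_k)\ge g(n_k)-L\to\infty$. For $0\le j\le k$ we have $j\in B_{p_k}$ if and only if $n_k+j\in B_{w_i}$, which holds if and only if $j\in C_{n_k}$. Hence $B_{p_k}\to C''$, and $C''\in\mathcal L$ with $\theta_{C''}=\theta_C\theta_{C'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Replacing $A,B$ by $A-\min A$, $B-\min B$ translates $r_{A,B}$, so we may assume $0\in A\cap B$, and the standing assumptions hold. Let $\theta=U/Q\in S$. By Lemma~\ref{lem:closed} all powers $\theta,\theta^2,\dots$ lie in the finite set $S$, so $\theta^i=\theta^j$ for some $i<j$, and $\theta^{m}=1$ with $m=j-i\ge1$ because $\theta$ is invertible. If $\theta\ne1$, then $\theta=1+\alpha x^k+\cdots$ with $\alpha\ne0$, $k\ge1$, and $\theta^m=1+m\alpha x^k+\cdots\ne1$. So $\theta=1$ and $U=Q$, that is, $1-(1-x)f_T=1+(1-x)P$. Hence $P=-f_T$, which says $r(n)=1-\mathbf 1_T(n)\le1$ for all $n\ge0$.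

It remains to check that the two formulations are equivalent. Assume the first, let $A+B$ contain all large integers, and let $r_{A,B}(n)\ge2$ for only finitely many $n$. Then $r_{A,B}(n)=1$ for all large $n$, so $r_{A,B}(n)\ge2$ for no $n$. Conversely, assume the second and let $r_{A,B}(n)=1$ for all large $n$. Then $A+B$ contains all large integers and $r_{A,B}(n)\ge2$ for only finitely many $n$, hence for none.
\end{proof}

\begin{remark}
The proof shows that $S=\{1\}$, so under the standing assumptions the only limit set is $B$ itself: after a long gap, $B$ begins again as a copy of itself, and the set $T$ of surviving crossings is exactly the set of nonnegative integers missed by $A+B$. This matches Section~\ref{sec:idea}, where $T=\emptyset$ for the binary pair and $T=\{1\}$, $U=Q=1-x+x^2$ in Example~\ref{ex:missing}.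
\end{remark}

\begin{remark}
The proof treats $A$ and $B$ differently. That $A$ is infinite is used only in Lemma~\ref{lem:basic}(a), which supplies the long gaps of $B$ and the bound $\lambda B(y+N)\le y/2$ in Lemma~\ref{lem:dense}; in Example~\ref{ex:finite} all gaps of $B$ are at most $3$, and there is no limit set. That $B$ is infinite is used for the existence of elements after long gaps and for $B(z)\to\infty$ in the choice of $K$. The hypothesis $r_{A,B}\ge1$ of Theorem~\ref{thm:main} enters only through $0\in A\cap B$, the existence of $N$, and the sign of $p$.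
\end{remark}

\begin{thebibliography}{9}

\bibitem{FS}
Jin-Hui Fang and Csaba S\'andor,
\emph{On sets with sum and difference structure},
arXiv:2205.06553 (2022).

\end{thebibliography}
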